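\title{A logarithmic lower bound for the $L_p$ discrepancy of digital NUT sequences over $\mathbb{Z}_2$}

\begin{abstract}
We prove that for every digital sequence over $\mathbb{Z}_2$ generated by a non-singular upper triangular matrix $C$, the $L_p$ discrepancy of the first $N$ points is at least $\frac{1}{72}\log_2N-1$ for infinitely many $N$, simultaneously for all $p\in[1,\infty]$. This confirms a conjecture of Kritzinger and Pillichshammer, with a constant independent of $C$ and $p$. The mean of the discrepancy function is a signed sum whose signs are set by $C$; we write it as a polynomial in $\pm1$ variables, find coordinates in which its linear part is large for every $C$, and detect the linear part by choosing $N$ at random with biased digits. We also determine the exact distribution of the discrepancy function. It follows that the growth constant $\limsup L_p/\log_2N$ is the same for all $0<p<\infty$ and lies in $[\frac1{72},\frac16]$.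
\end{abstract}

\section{The problem and the results}

\subsection*{Discrepancy}
For $N$ points $\mathcal{P}=\{x_0,\dots,x_{N-1}\}$ in $[0,1)$, the discrepancy function
\[
\Delta_{\mathcal{P}}(t)=\#\{m<N:\ x_m<t\}-Nt,\qquad t\in[0,1],
\]
compares the number of points in $[0,t)$ with the number that a perfectly uniform distribution would put there. The (non-normalized) $L_p$ discrepancy is
\[
L_p(\mathcal{P})=\Big(\int_0^1|\Delta_{\mathcal{P}}(t)|^p\,dt\Big)^{1/p}\quad(0<p<\infty),
\]
and $L_\infty(\mathcal{P})$ is the essential supremum of $|\Delta_{\mathcal{P}}|$. Since $[0,1]$ with Lebesgue measure is a probability space, $L_p(\mathcal{P})$ is nondecreasing in $p$. For a sequence $X=(x_m)_{m\ge0}$ we write $X_N=\{x_0,\dots,x_{N-1}\}$.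

\subsection*{Digital NUT sequences}
Every integer $m\ge0$ has binary digits $d_j(m)\in\{0,1\}$ with $m=\sum_{j\ge1}d_j(m)2^{j-1}$. Let $C=(c_{i,j})_{i,j\ge1}$ be an infinite non-singular upper triangular (NUT) matrix over the field $\mathbb{Z}_2=\{0,1\}$: $c_{i,i}=1$, $c_{i,j}=0$ for $i>j$, and the entries with $i<j$ are arbitrary. Put
\begin{equation}\label{eq:def}
y_i(m)=d_i(m)+\sum_{j>i}c_{i,j}\,d_j(m)\ \in\mathbb{Z}_2,\qquad x_m=\sum_{i\ge1}y_i(m)2^{-i}.
\end{equation}
The sequence $X^C=(x_m)_{m\ge0}$ is the digital NUT sequence generated by $C$. For $m<2^k$ we have $y_i(m)=0$ for all $i>k$, so every $x_m$ has a finite binary expansion. For $C=I$ the digits of $m$ are reflected at the binary point, and one obtains the van der Corput sequence $0,\frac12,\frac14,\frac34,\frac18,\dots$ in base $2$.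

At powers of two the matrix is invisible. The upper left $k\times k$ block of $C$ is invertible, so $X^C_{2^k}$ consists of all multiples of $2^{-k}$ in $[0,1)$, and its discrepancy function $\lceil2^kt\rceil-2^kt$ takes values in $[0,1)$. A growing lower bound can therefore hold only for infinitely many $N$, not for all. The matrix decides the order in which the multiples of $2^{-k}$ appear, and thereby the discrepancy between consecutive powers of two.

\subsection*{The question}
The following facts are known. For every NUT matrix $C$ and every $p\ge1$,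
\begin{equation}\label{eq:known}
L_p(X^C_N)\le L_\infty(X^C_N)\le L_\infty(X^I_N)\le\tfrac13\log_2N+1 .
\end{equation}
For every sequence $X$ in $[0,1)$ there is $c>0$ with $L_\infty(X_N)\ge c\log N$ for infinitely many $N$, and for each $p\in[1,\infty)$ there is $c>0$ with $L_p(X_N)\ge c\sqrt{\log N}$ for infinitely many $N$. For finite $p$ these bounds leave the range between $\sqrt{\log N}$ and $\log N$, and one may hope to approach the lower end by a good choice of $C$. For $C=I$ and for the upper triangular all-ones matrix, however, the order $\log N$ is attained infinitely often for every $p\ge1$. The conjecture in \cite{KP} is that no choice of $C$ does better: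
\begin{quote}
\emph{Let $p\ge1$. For every NUT matrix $C$ there is $c>0$, which may depend on $p$ and $C$, such that $L_p(X^C_N)\ge c\log N$ for infinitely many $N$.}
\end{quote}
We prove this. The proofs below do not use the known facts just listed.

\subsection*{Results}
Let $\|x\|$ be the distance from $x$ to the nearest integer. For $N\ge0$ and $i\ge1$ put
\[
u_i(N)=\Big\|\frac{N}{2^i}\Big\|,\qquad \varepsilon_i(N)=(-1)^{\sum_{j>i}c_{i,j}d_j(N)},\qquad M_N=\int_0^1\Delta_{X^C_N}(t)\,dt,
\]
with $M_0=0$. The weights $u_i$ do not depend on $C$; the signs $\varepsilon_i$ do. In all four theorems $C$ is an arbitrary NUT matrix.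

\begin{theorem}\label{thm:main}
For every $n\ge1$ there is an integer $0\le N<2^n$ with $|M_N|\ge\frac{n}{72}-1$. Consequently, for infinitely many $N$ and simultaneously for all $p\in[1,\infty]$,
\[
L_p(X^C_N)\ \ge\ |M_N|\ \ge\ \frac{\log N}{72\log2}-1\ \ge\ \frac{\log N}{100\log 2}.
\]
\end{theorem}

\begin{theorem}[exact law]\label{thm:law}
For every $N\ge1$ there are measurable functions $w_i:[0,1)\to\{0,1\}$, $i\ge1$, which under Lebesgue measure are independent and take the values $0$ and $1$ with probability $\frac12$ each, such that for all $t\in[0,1)$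
\begin{equation}\label{eq:law}
\Delta_{X^C_N}(t)=\sum_{i\ge1}\varepsilon_i(N)\,u_i(N)\,w_i(t).
\end{equation}
In particular,
\[
L_2(X^C_N)^2=M_N^2+\frac14\sum_{i\ge1}u_i(N)^2,\qquad
L_\infty(X^C_N)=\max\Big(\sum_{\varepsilon_i(N)=1}u_i(N),\sum_{\varepsilon_i(N)=-1}u_i(N)\Big).
\]
\end{theorem}

\begin{theorem}[independence of $p$]\label{thm:p}
For every $0<p<\infty$,
\[
\limsup_{N\to\infty}\frac{L_p(X^C_N)}{\log_2N}=\kappa(C):=\limsup_{N\to\infty}\frac{|M_N|}{\log_2N},\qquad \frac1{72}\le\kappa(C)\le\frac16 ,
\]
and $\kappa(I)=\frac16$, so the upper bound is best possible.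
\end{theorem}

\begin{theorem}[many $N$; sign]\label{thm:many}
\begin{enumerate}
\item[(a)] Let $0<\theta<1/\sqrt3$ and $\lambda=(\theta-3\theta^3)/8$. For all $n\ge8/\lambda$,
\[
\#\Big\{N<2^n:\ |M_N|\ge\frac{\lambda n}{4}\Big\}\ \ge\ \frac\lambda2\Big(\frac{2}{1+\theta}\Big)^n .
\]
Hence for every $\delta>0$ there is $c_\delta>0$, independent of $C$ and $p$, such that for all large $n$ at least $2^{(1-\delta)n}$ integers $N<2^n$ satisfy $L_p(X^C_N)\ge c_\delta n$ for all $p\ge1$.
\item[(b)] For every $n\ge1$ there is $N<2^n$ with $M_N\ge\frac{n}{192}-\frac13$.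
\end{enumerate}
\end{theorem}

We do not determine the optimal universal lower constant for $\kappa(C)$.

Theorem~\ref{thm:law} shows what is at stake. About $\log_2N$ of the weights $u_i\le\frac12$ matter, so $\Delta_{X^C_N}$ fluctuates around its mean $M_N=\frac12\sum_i\varepsilon_iu_i$ only on the scale $\sqrt{\log N}$, and for finite $p$ the conjecture is a statement about this one signed sum. For $C=I$ all signs are $+1$ and nothing cancels. For other matrices the signs vary with the digits of $N$, and if they behaved like random signs the sum would have size $\sqrt{\log N}$. For most $N$ this does happen for a suitable $C$ (Example~\ref{ex:bidiag}). The content of Theorem~\ref{thm:main} is that no matrix achieves such cancellation for all $N$.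

Sections~\ref{sec:mean}--\ref{sec:bias} prove Theorems~\ref{thm:main} and~\ref{thm:many} and do not need the exact law. Sections~\ref{sec:law} and~\ref{sec:p} prove Theorems~\ref{thm:law} and~\ref{thm:p}.

\section{The mean as a signed sum}\label{sec:mean}

For $p\ge1$ we have $L_p(X^C_N)\ge L_1(X^C_N)\ge|M_N|$, so it suffices to make the mean large. The mean is linear in the points, and each point is linear in its digits, so it can be computed digit by digit. Put
\[
S(N)=\sum_{i\ge1}\varepsilon_i(N)\,u_i(N);
\]
the series converges absolutely because $u_i(N)\le N/2^i$.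

\begin{lemma}\label{lem:mean}
For all $N\ge0$, $M_N=\frac12S(N)$.
\end{lemma}

\begin{proof}
A point $x$ is counted in $[0,t)$ exactly for $t>x$, so $M_N=\sum_{m<N}(1-x_m)-\frac N2=\sum_{m<N}(\frac12-x_m)$. Since $\sum_i2^{-i}=1$ and $\frac12-y=\frac12(-1)^y$ for $y\in\{0,1\}$,
\[
M_N=\frac12\sum_{i\ge1}2^{-i}\sum_{m<N}(-1)^{y_i(m)} .
\]
Fix $i$ and split $\{0,\dots,N-1\}$ into runs $\{q2^i+s:0\le s<2^i\}$, of which only the last may be incomplete. By \eqref{eq:def}, $(-1)^{y_i(m)}=(-1)^{d_i(m)}\varepsilon_i(m)$. Because $C$ is upper triangular, $\varepsilon_i(m)$ depends only on the digits above $i$ and is constant on a run. Because $c_{i,i}=1$, the factor $(-1)^{d_i(m)}$ is present; it is $+1$ on the first half of a run and $-1$ on the second. Complete runs thus contribute $0$. If $N=Q2^i+r$ with $0\le r<2^i$, the last run consists of the $Q2^i+s$ with $s<r$, on which $\varepsilon_i(m)=\varepsilon_i(N)$. It contributes $\varepsilon_i(N)\,r$ if $r\le2^{i-1}$ and $\varepsilon_i(N)\big(2^{i-1}-(r-2^{i-1})\big)=\varepsilon_i(N)(2^i-r)$ otherwise,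 that is, $\varepsilon_i(N)\min(r,2^i-r)=\varepsilon_i(N)2^iu_i(N)$.
\end{proof}

The total weight bounds $|S(N)|$ from above. The weights are linked by doubling, since $u_{i-1}=\|2\cdot N/2^i\|$, and a large weight forces its predecessor to be small; the balance is reached at the value $\frac13$, which doubling preserves.

\begin{lemma}\label{lem:weight}
For all $N\ge1$, $\sum_{i\ge1}u_i(N)\le\frac13\log_2N+1$. For $N_s=(4^s-1)/3$, $s\ge1$, we have $\sum_{i\ge1}u_i(N_s)\ge\frac{2s-1}3$ and $\log_2N_s<2s$.
\end{lemma}

\begin{proof}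
If $u=\|x\|$ then $2x\equiv\pm2u\pmod1$, so $\|2x\|=\|2u\|\le1-2u$. Hence $u_{i-1}+2u_i\le1$ for $i\ge1$, where $u_0=\|N\|=0$. Let $2^{n-1}\le N<2^n$ and $x=N/2^n\in[\frac12,1)$. Summing over $1\le i\le n$ gives $3\sum_{i\le n}u_i-u_n\le n$, with $u_n=1-x$. For $i>n$ we have $u_i=N/2^i$, and these terms add up to $x$. Therefore
\[
\sum_{i\ge1}u_i\le\frac{n+1-x}{3}+x=\frac{n+(2x-2)}{3}+1\le\frac{n+\log_2x}{3}+1=\frac13\log_2N+1,
\]
because the concave function $\log_2x$ agrees with $2x-2$ at $x=\frac12$ and $x=1$ and so lies above it in between.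

For $1\le i\le2s$ we have $N_s/2^i=\frac{2^{2s-i}}3-\frac1{3\cdot2^i}$. The integer $2^{2s-i}$ is not divisible by $3$, so $\|2^{2s-i}/3\|=\frac13$ and $u_i(N_s)\ge\frac13-\frac1{3\cdot2^i}$. Summing over $i\le 2s$ gives at least $\frac{2s}3-\frac13$.
\end{proof}

\section{The signed sum as a polynomial on the cube}\label{sec:poly}

Fix $n\ge1$ and let $N$ range over $0\le N<2^n$. The signs $r_j=(-1)^{d_j(N)}$, $1\le j\le n$, identify this range with the cube $\{\pm1\}^n$. A \emph{monomial} is a product $\prod_{j\in J}r_j$ with $J\subseteq\{1,\dots,n\}$; we say that the indices in $J$ \emph{occur} in it. Since $r_j^2=1$, the monomials form a group of order $2^n$ under multiplication. Under the uniform measure on the cube every monomial other than $1$ has mean $0$; hence distinct monomials are orthonormal, and in particular they are distinct functions.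

The signs $\varepsilon_i=\prod_{i<j\le n}r_j^{c_{i,j}}$ are monomials, in which only indices larger than $i$ occur. The weights have a short expansion as well.

\begin{lemma}\label{lem:expand}
For $0\le N<2^n$ we have $S(N)=F+R$, where $-\frac12<R<\frac32$ and
\begin{equation}\label{eq:F}
F=\frac14\sum_{i=1}^n\varepsilon_i-\sum_{1\le k<i\le n}2^{-(i-k)-2}\,r_kr_i\varepsilon_i .
\end{equation}
\end{lemma}

\begin{proof}
Write $d_j=d_j(N)$ and put $d_j=0$ for $j\le0$. Let $i\le n$. The fractional part of $N/2^i$ is $\frac{d_i}2+\sum_{l\ge1}d_{i-l}2^{-l-1}$, and the sum lies in $[0,\frac12)$. If $d_i=0$ then $u_i$ equals this sum. If $d_i=1$ then $u_i$ equals $\frac12$ minus this sum, which is $\sum_{l\ge1}(1-d_{i-l})2^{-l-1}$. In both cases $u_i=\sum_{l\ge1}2^{-l-1}(d_i\oplus d_{i-l})$, where $\oplus$ is addition mod $2$. Insert $d\oplus d'=\frac12\big(1-(-1)^{d}(-1)^{d'}\big)$. The constant parts add up to $\sum_{l\ge1}2^{-l-2}=\frac14$; the indices $k=i-l\ge1$ give $-2^{-(i-k)-2}r_kr_i$; and the indices $l\ge i$, where $d_{i-l}=0$, give $-r_i\sum_{l\ge i}2^{-l-2}=-2^{-i-1}r_i$.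 So
\[
u_i=\frac14-\sum_{k=1}^{i-1}2^{-(i-k)-2}r_kr_i-2^{-i-1}r_i\qquad(i\le n).
\]
For $i>n$ we have $\varepsilon_i=1$ and $u_i=N/2^i$, with total $N/2^n\in[0,1)$. Hence $S=F+R$ with $R=N/2^n-\sum_{i\le n}2^{-i-1}r_i\varepsilon_i$, and the last sum is less than $\frac12$ in absolute value.
\end{proof}

We must show that $|F|$ reaches order $n$ somewhere on the cube. The first attempt is to average $F$ or $F^2$ over all $N<2^n$. This works for $C=I$, where the mean of $F$ is $\frac n4$, but it fails in general.

\begin{example}\label{ex:bidiag}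
Let $c_{i,i+1}=1$ for all $i$ and $c_{i,j}=0$ for $j\ge i+2$. Then $\varepsilon_i=r_{i+1}$ for $i<n$ and $\varepsilon_n=1$. The monomials in \eqref{eq:F} are $1$, $r_{i+1}$, $r_kr_n$ and $r_kr_ir_{i+1}$ $(k<i<n)$, and they are pairwise distinct. By orthonormality, $F$ has mean $\frac14$ and mean square at most $n\big(\frac1{16}+\sum_{l\ge1}4^{-l-2}\big)=\frac n{12}$. Fix $c>0$. For large $n$, $|M_N|\ge cn$ forces $|F|\ge 2cn-\frac32\ge cn$, and by Chebyshev's inequality this holds for a proportion at most $1/(12c^2n)$ of all $N<2^n$. So the integers $N$ we look for can be rare, and the count in Theorem~\ref{thm:many}(a) cannot be improved to a fixed proportion of $2^n$.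
\end{example}

A measure that finds rare $N$ must be tilted toward them, and the simplest tilt is to make independent coordinates biased. If the coordinates are independent with means $\pm x$, a product of $m$ of them has mean $\pm x^m$, so for small $x$ such a measure sees mainly the constant and linear terms. In the coordinates $r_j$ these can be almost absent: if $\varepsilon_i=r_{i+1}r_{i+2}$ for $i\le n-2$, then all terms of \eqref{eq:F} with $i\le n-2$ have degree $2$ or $4$. We need coordinates adapted to $C$.

The terms of $F$ fall into three families. The terms $\varepsilon_i$ have the largest weight $\frac14$, but they cannot serve as coordinates, since they may be constant or coincide. The \emph{far} terms, $i\ge k+2$, have small weights. The \emph{neighbor} terms, $i=k+1$, have weight $\frac18$, and whatever $C$ is, the $k$-th one is $r_k$ times a monomial in higher indices. We take these as coordinates: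
\begin{equation}\label{eq:rho}
\rho_k=r_kr_{k+1}\varepsilon_{k+1}\quad(1\le k\le n-1),\qquad\rho_n=r_n .
\end{equation}
The danger is that other terms of $F$ coincide with $\rho_k$ and cancel its coefficient. The smallest case of such a collision has $n=3$.

\begin{example}\label{ex:ones}
Let $C$ be the upper triangular all-ones matrix and $n=3$. Then $\varepsilon_1=r_2r_3$, $\varepsilon_2=r_3$, $\varepsilon_3=1$, and
\[
F=\tfrac14\,(r_2r_3+r_3+1)-\tfrac18\,(r_1r_2r_3+r_2r_3)-\tfrac1{16}\,r_1r_3 .
\]
Here $\rho_1=r_1r_2r_3$, $\rho_2=r_2r_3$, $\rho_3=r_3$, and $\rho_1\rho_2\rho_3=r_1r_3$, so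
\[
F=\tfrac14-\tfrac18\rho_1+\big(\tfrac14-\tfrac18\big)\rho_2+\tfrac14\rho_3-\tfrac1{16}\rho_1\rho_2\rho_3 .
\]
The term $\varepsilon_1$ collides with $\rho_2$, but a multiple of $\frac14$ cannot cancel $-\frac18$: the coefficient changes sign and keeps its size. The far term $r_1r_3$ does not collide with $\rho_1$, since $r_2$ occurs in one and not in the other. Now let $\rho_1,\rho_2,\rho_3$ be independent with means $-x,x,x$, following the signs of the linear coefficients. The mean of $F$ is $g(x)=\frac14+\frac x2+\frac{x^3}{16}$, in which the linear coefficients have been added in absolute value. At $x=1$ the measure sits on $r=(-1,1,1)$, that is, on $N=1$, where $F=\frac{13}{16}$, $R=\frac18-(-\frac14+\frac18+\frac1{16})=\frac3{16}$, and indeed $S(1)=\frac12+\frac14+\dots=1$.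
\end{example}

Both observations hold in general. For $A\subseteq\{1,\dots,n\}$ let $\rho_A=\prod_{k\in A}\rho_k$.

\begin{lemma}\label{lem:coord}
The map $r\mapsto\rho$ is a bijection of $\{\pm1\}^n$. Every monomial equals $\rho_A$ for exactly one set $A$, and for $A\ne\emptyset$ the smallest index occurring in the monomial $\rho_A$ is $\min A$.
\end{lemma}

\begin{proof}
Each $\rho_k$ is $r_k$ times a monomial in $r_{k+1},\dots,r_n$. Given $\rho$, one solves for $r_n,r_{n-1},\dots,r_1$ in this order, uniquely. If $k=\min A$, then $\rho_A$ is $r_k$ times a monomial in higher indices, which proves the last claim and shows $\rho_A\ne1$. Thus $A\mapsto\rho_A$ is a homomorphism with trivial kernel from the group of subsets under symmetric difference to the group of monomials; both have order $2^n$.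
\end{proof}

\begin{lemma}\label{lem:coef}
We have $F=\sum_As_A\rho_A$ with real coefficients satisfying
\[
s_\emptyset\ge0,\qquad \sum_{k=1}^n|s_{\{k\}}|\ge\frac{n-1}8,\qquad\sum_{|A|\ge2}|s_A|\le\frac{3n}8 .
\]
\end{lemma}

\begin{proof}
Write each monomial in \eqref{eq:F} as some $\rho_A$ and let $s_A$ be the sum of the coefficients so collected.

The term $\varepsilon_i=\rho_{A_i}$ contributes $\frac14$ to $s_{A_i}$. Let $T$ be the number of $i\le n$ with $A_i=\emptyset$, and $a_k$ the number with $A_i=\{k\}$.

The neighbor term $r_kr_{k+1}\varepsilon_{k+1}=\rho_k$ contributes $-\frac18$ to $s_{\{k\}}$, for each $k<n$.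

A far term $r_kr_i\varepsilon_i=\rho_B$, $i\ge k+2$, has $|B|\ge2$. Indeed, only indices above $i$ occur in $\varepsilon_i$, so the two smallest indices in the far term are $k$ and $i$. By Lemma~\ref{lem:coord}, $B\neq\emptyset$ and $\min B=k$. If $B=\{k\}$, the term would equal $r_kr_{k+1}\varepsilon_{k+1}$, whose second smallest index is $k+1\ne i$. The far terms have total absolute weight at most $n\sum_{l\ge2}2^{-l-2}=\frac n8$.

Collecting, $s_\emptyset=\frac T4\ge0$ and $s_{\{k\}}=\frac{a_k}4-\frac18=\frac{2a_k-1}8$ for $k<n$. Since $2a_k-1$ is an odd integer, $|s_{\{k\}}|\ge\frac18$. The sets with $|A|\ge2$ receive at most $\frac n4$ from the $\varepsilon_i$ and at most $\frac n8$ from the far terms.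
\end{proof}

The parity argument needs the far terms to stay away from the singletons: the far terms with a given $k$ have total weight up to almost $\frac18$, enough to destroy most of $s_{\{k\}}$. It is the triangular shape of $C$ that keeps them away.

\section{Biased coordinates}\label{sec:bias}

Let $\sigma_k=1$ if $s_{\{k\}}\ge0$ and $\sigma_k=-1$ otherwise. Simply setting $\rho_k=\sigma_k$ would collect the linear part $\frac{n-1}8$, but the terms of higher degree, bounded only by $\frac{3n}8$, could outweigh it. A partial bias damps them. For $x\in[-1,1]$ let $\mu_x$ be the probability measure on $\{0\le N<2^n\}$ that gives $N$ the mass $\prod_{k=1}^n\frac12(1+x\sigma_k\rho_k)$. By Lemma~\ref{lem:coord}, $N$ corresponds bijectively to $\rho\in\{\pm1\}^n$, so under $\mu_x$ the $\rho_k$ are independent with means $x\sigma_k$. Let $g(x)=E_{\mu_x}F$.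

\begin{lemma}\label{lem:bias}
For $0<x\le1$,
\begin{align}
\frac{g(x)-g(-x)}2&\ge\frac{x-3x^3}{8}\,n-\frac x8,\label{eq:odd}\\
g(x)&\ge\frac{x-3x^2}{8}\,n-\frac x8 .\label{eq:one}
\end{align}
\end{lemma}

\begin{proof}
By independence $g(x)=\sum_As_A\big(\prod_{k\in A}\sigma_k\big)x^{|A|}$, and the terms with $|A|=1$ add up to $x\sum_k|s_{\{k\}}|\ge\frac{x(n-1)}8$. In $g(x)$ the constant term is nonnegative and the terms with $|A|\ge2$ are at most $\frac{3n}8x^2$ in total absolute value; this is \eqref{eq:one}. In the odd part $\frac12(g(x)-g(-x))$ only odd $|A|$ survive, so the remaining terms have $|A|\ge3$ and total absolute value at most $\frac{3n}8x^3$; this is \eqref{eq:odd}.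
\end{proof}

Passing to the odd part removes the quadratic terms and improves the constant, at the price of losing the sign of $F$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Both $|g(x)|$ and $|g(-x)|$ are at most $\max_N|F|$, hence so is the left side of \eqref{eq:odd}. The function $x-3x^3$ is largest at $x=\frac13$, with value $\frac29$, and this choice gives $\max_N|F|\ge\frac n{36}-\frac1{24}$. By Lemma~\ref{lem:expand}, $\max_{N<2^n}|S(N)|\ge\frac n{36}-\frac1{24}-\frac32\ge\frac n{36}-2$, and Lemma~\ref{lem:mean} gives the first claim.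

For each $n>72$ choose $N(n)<2^n$ with $|M_{N(n)}|\ge\frac n{72}-1>0$; then $N(n)\ge1$. Since $|M_{N(n)}|\to\infty$ while each fixed $N$ has a fixed value $|M_N|$, we have $N(n)\to\infty$. From $\log_2N(n)<n$ we get $|M_{N(n)}|\ge\frac1{72}\log_2N(n)-1$. This is at least $\frac1{100}\log_2N(n)$ once $\log_2N(n)\ge258$, because $258\,(\frac1{72}-\frac1{100})>1$. Finally $L_p\ge L_1\ge|M_N|$ for all $p\in[1,\infty]$; this is the only place where $p\ge1$ is used.
\end{proof}

The same measures count the good $N$: a small bias spreads its mass over almost all of the cube on the exponential scale, and $|S|$ is bounded by a multiple of $n$, so a large mean cannot come from a set of small measure.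

\begin{proof}[Proof of Theorem~\ref{thm:many}]
(a) We have $0<\lambda\le\frac18\cdot\frac29=\frac1{36}$, so $n\ge8/\lambda$ implies $n\ge288$. Let $\nu=\frac12(\mu_\theta+\mu_{-\theta})$. By \eqref{eq:odd},
\[
E_\nu|F|\ge\tfrac12\big(|g(\theta)|+|g(-\theta)|\big)\ge\tfrac12\big(g(\theta)-g(-\theta)\big)\ge\lambda n-\tfrac\theta8,
\]
and with $|R|<\frac32$ we get $E_\nu|S|\ge\lambda n-2$. By Lemma~\ref{lem:weight} and $S(0)=0$, $|S(N)|\le\frac n3+1\le\frac n2$ for $N<2^n$. Let $G=\{N<2^n:|S(N)|\ge\frac{\lambda n}2\}$. Then $\lambda n-2\le E_\nu|S|\le\frac{\lambda n}2+\frac n2\,\nu(G)$, and $\frac{\lambda n}2-2\ge\frac{\lambda n}4$ because $\lambda n\ge8$. Hence $\nu(G)\ge\frac\lambda2$. Every single $N$ has $\nu$-mass at most $\big(\frac{1+\theta}2\big)^n$, so $\#G\ge\frac\lambda2\big(\frac2{1+\theta}\big)^n$, and $|M_N|=\frac12|S(N)|\ge\frac{\lambda n}4$ on $G$.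

Given $\delta>0$, choose $\theta\in(0,1/\sqrt3)$ with $\log_2(1+\theta)<\delta$ and put $c_\delta=\lambda/4$. Then $\frac\lambda2\,2^{(1-\log_2(1+\theta))n}\ge2^{(1-\delta)n}$ for large $n$, and $L_p\ge|M_N|$ for $p\ge1$.

(b) The function $x-3x^2$ is largest at $x=\frac16$, with value $\frac1{12}$, and \eqref{eq:one} gives $g(\frac16)\ge\frac n{96}-\frac1{48}$. Some $N<2^n$ has $F\ge g(\frac16)$. Since $R>-\frac12$, it satisfies $S(N)\ge\frac n{96}-\frac{25}{48}$, that is, $M_N\ge\frac n{192}-\frac{25}{96}>\frac n{192}-\frac13$.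
\end{proof}

\section{The distribution of the discrepancy function}\label{sec:law}

Every $t\in[0,1)$ has a binary expansion $t=\sum_it_i2^{-i}$ not ending in an infinite string of ones, and under Lebesgue measure the digits $t_i$ are independent fair bits. Let $\tau_i\in[0,1)$ be the fractional part of $2^{i-1}t$. Then $\tau_i=\frac12(t_i+\tau_{i+1})$, and $\tau_{i+1}$ is a function of $(t_j)_{j>i}$.

The case $N=1$ shows what to expect. Here $x_0=0$, all $\varepsilon_i=1$, $u_i=2^{-i}$, and for $t$ not a dyadic rational $\Delta(t)=1-t=\sum_i2^{-i}(1-t_i)$, so $w_i=1-t_i$. In general $w_i$ will be the digit $t_i$, flipped or not according to the later digits of $t$. We write $\mathbf 1[\,\cdot\,]$ for the indicator of a condition, and $\Delta_B$ for the discrepancy function of $\{x_m:m\in B\}$; it is additive over disjoint unions of index sets $B$.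

\begin{lemma}\label{lem:block}
Let $i\ge1$ and let $B$ be the set of the $2^{i-1}$ integers $m$ whose digits $d_j(m)$, $j\ge i$, have prescribed values. Then $y_l(m)$ is constant on $B$ for each $l\ge i$, and with $\eta=\sum_{l\ge i}y_l(m)2^{i-1-l}\in[0,1)$ we have $\Delta_B(t)=\mathbf 1[\eta<\tau_i]-\tau_i$ for $t\in[0,1)$.
\end{lemma}

\begin{proof}
By \eqref{eq:def}, $y_l(m)$ depends only on the digits $d_j(m)$ with $j\ge l$; and $\eta<1$ since only finitely many $y_l(m)$ are nonzero. The vector $(y_1,\dots,y_{i-1})$ is an affine function of $(d_1,\dots,d_{i-1})$ whose linear part is the invertible upper left block of $C$, so it runs through $\{0,1\}^{i-1}$. The points are therefore $2^{-(i-1)}(a+\eta)$ with $0\le a<2^{i-1}$. Write $2^{i-1}t=a_0+\tau_i$ with an integer $a_0$. Then $a+\eta<a_0+\tau_i$ holds for the $a_0$ values $a<a_0$, for $a=a_0$ exactly if $\eta<\tau_i$, and for no $a>a_0$. Subtract $2^{i-1}t$.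
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:law}]
Fix $N$ and write $d_j=d_j(N)$, $y_l=y_l(N)$, $z_i=\sum_{l\ge1}y_{i+l}2^{-l}\in[0,1)$ for $i\ge0$.

\emph{Blocks.} Let $B_i'$ be the set of $m$ whose digits agree with those of $N$ above position $i$ and differ at position $i$. An integer $m$ is less than $N$ exactly if, at the highest position where the digits differ, $N$ has digit $1$. Hence $\{0,\dots,N-1\}$ is the disjoint union of the $B_i'$ with $d_i=1$, and $\Delta_{X^C_N}=\sum_id_iD_i$ with $D_i=\Delta_{B'_i}$. The $D_i$ for different $i$ are dependent, so we compare them through a nested family. Let $B_i$ be the set of $m$ whose digits agree with those of $N$ at all positions $j\ge i$, and $G_i=\Delta_{B_i}$. Then $B_{i+1}$ is the disjoint union of $B_i$ and $B_i'$, so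
\begin{equation}\label{eq:sum}
G_i+D_i=G_{i+1}.
\end{equation}

\emph{The difference of sibling blocks.} On $B_i$ we have $y_l(m)=y_l$ for $l\ge i$. On $B_i'$ we have $y_l(m)=y_l$ for $l>i$ and $y_i(m)=1-y_i$, because $c_{i,i}=1$. In Lemma~\ref{lem:block} the offsets are thus $\frac12(y_i+z_i)$ for $B_i$ and $\frac12(1-y_i+z_i)$ for $B_i'$, and
\begin{equation}\label{eq:diff}
G_i-D_i=\xi_i:=(-1)^{y_i}w_i,\qquad w_i:=\mathbf 1\big[\tfrac{z_i}2<\tau_i\big]-\mathbf 1\big[\tfrac{1+z_i}2<\tau_i\big].
\end{equation}
Let $b_i=\mathbf 1[z_i<\tau_{i+1}]$. If $t_i=0$ then $\tau_i=\frac12\tau_{i+1}<\frac12$, the two indicators are $b_i$ and $0$, and $w_i=b_i$. If $t_i=1$ then $\tau_i=\frac12(1+\tau_{i+1})\ge\frac12>\frac{z_i}2$, the two indicators are $1$ and $b_i$, and $w_i=1-b_i$. In both cases $w_i=t_i\oplus b_i\in\{0,1\}$, and $w_i$ is a measurable function of $t$.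

\emph{Solving the recursion.} Adding \eqref{eq:sum} and \eqref{eq:diff} gives $G_i=\frac12(\xi_i+G_{i+1})$. Since $|G_l|\le1$ for all $l$ by Lemma~\ref{lem:block}, iteration yields $G_i=\sum_{l\ge i}2^{-(l-i)-1}\xi_l$, and so
\[
D_i=G_i-\xi_i=-\frac{\xi_i}2+\sum_{l>i}2^{-(l-i)-1}\xi_l .
\]
Only finitely many $d_i$ are nonzero, so we may collect the coefficient of each $\xi_l$:
\[
\Delta_{X^C_N}(t)=\sum_{l\ge1}\xi_l\Big(-\frac{d_l}2+\sum_{i<l}d_i2^{i-1-l}\Big).
\]
Let $v=\sum_{i<l}d_i2^{i-1-l}\in[0,\frac12)$. The fractional part of $N/2^l$ is $\frac{d_l}2+v$, so $u_l=v$ if $d_l=0$ and $u_l=\frac12-v$ if $d_l=1$. The bracket is therefore $(-1)^{d_l}u_l$. By \eqref{eq:def}, $(-1)^{y_l+d_l}=\varepsilon_l(N)$, and \eqref{eq:law} follows.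

\emph{Independence.} The bit $b_i$ and the bits $w_{i+1},w_{i+2},\dots$ are functions of $(t_j)_{j>i}$, and $t_i$ is a fair bit independent of $(t_j)_{j>i}$. For $e_i,\dots,e_K\in\{0,1\}$ the condition $w_i=e_i$ reads $t_i=e_i\oplus b_i$, so the event $\{w_i=e_i,\dots,w_K=e_K\}$ has half the probability of $\{w_{i+1}=e_{i+1},\dots,w_K=e_K\}$. By induction $\{w_1=e_1,\dots,w_K=e_K\}$ has probability $2^{-K}$.

\emph{The norms.} The square of $L_2$ is the squared mean $M_N^2$ plus the variance, and each $w_i$ has variance $\frac14$. For $L_\infty$ let $U_+$ and $U_-$ be the sums of the $u_i$ with $\varepsilon_i=1$ and $\varepsilon_i=-1$. By \eqref{eq:law}, $-U_-\le\Delta_{X^C_N}\le U_+$. On the event that $w_i=\mathbf 1[\varepsilon_i=1]$ for all $i\le K$, which has positive probability, $\Delta_{X^C_N}\ge U_+-2\sum_{i>K}u_i$; on the event that $w_i=\mathbf 1[\varepsilon_i=-1]$ for all $i\le K$, $\Delta_{X^C_N}\le-U_-+2\sum_{i>K}u_i$. Let $K\to\infty$.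
\end{proof}

\begin{remark}\label{rem:infty}
Since $U_++U_-=\sum_iu_i$ and $U_+-U_-=S(N)$, the $L_\infty$ formula can be written as $L_\infty(X^C_N)=\frac12\sum_iu_i(N)+|M_N|$. With Lemma~\ref{lem:weight} this gives $L_\infty(X^C_N)\le\sum_iu_i(N)=L_\infty(X^I_N)\le\frac13\log_2N+1$, which is \eqref{eq:known}. It also gives $L_\infty(X^C_{N_s})\ge\frac{2s-1}6$ for every $C$: for $p=\infty$ the signs cannot help.
\end{remark}

\section{The growth constant does not depend on $p$}\label{sec:p}

We use Khinchine's inequality: for every $p\ge2$ there is a constant $K_p$ such that, for independent uniform signs $\zeta_i\in\{\pm1\}$ and real $\alpha_i$ with $\sum_i|\alpha_i|<\infty$, the sum $Z=\sum_i\alpha_i\zeta_i$ satisfies $\|Z\|_p\le K_p\big(\sum_i\alpha_i^2\big)^{1/2}$, where $\|Z\|_p=(E|Z|^p)^{1/p}$. For $0<p<2$ the same holds with $K_p=1$, because $\|Z\|_p\le\|Z\|_2$.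

\begin{proof}[Proof of Theorem~\ref{thm:p}]
By Theorem~\ref{thm:law} and Lemma~\ref{lem:mean},
\[
\Delta_{X^C_N}-M_N=\sum_{i\ge1}\tfrac12\varepsilon_iu_i\,(2w_i-1),
\]
and the $2w_i-1$ are independent uniform signs. Since $u_i^2\le\frac12u_i$, Lemma~\ref{lem:weight} gives $\frac14\sum_iu_i^2\le\frac18\big(\frac13\log_2N+1\big)$. Hence $\|\Delta_{X^C_N}-M_N\|_p\le K_p'\sqrt{\log N}$ for $N\ge2$, with $K'_p$ depending only on $p$.

For $p\ge1$ the triangle inequality gives $\big|L_p(X^C_N)-|M_N|\big|\le K'_p\sqrt{\log N}$; divide by $\log_2N$. For $0<p<1$ the inequality $|a+b|^p\le|a|^p+|b|^p$ gives $\big|\|f\|_p^p-\|h\|_p^p\big|\le\|f-h\|_p^p$, so $\big|L_p(X^C_N)^p-|M_N|^p\big|\le(K'_p)^p(\log N)^{p/2}$; divide by $(\log_2N)^p$. In both cases the error tends to $0$, and $\limsup L_p(X^C_N)/\log_2N=\kappa(C)$.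

Theorem~\ref{thm:main} gives $\kappa(C)\ge\frac1{72}$. By Lemmas~\ref{lem:mean} and~\ref{lem:weight}, $|M_N|\le\frac12\sum_iu_i\le\frac16\log_2N+\frac12$, so $\kappa(C)\le\frac16$. For $C=I$ all signs are $+1$, so $M_{N_s}=\frac12\sum_iu_i(N_s)\ge\frac{2s-1}6$ while $\log_2N_s<2s$. Hence $\kappa(I)=\frac16$.
\end{proof}

The restriction $p<\infty$ is needed. For $C=I$, Remark~\ref{rem:infty} gives $L_\infty(X^I_N)=2M_N$, so $\limsup L_\infty(X^I_N)/\log_2N=\frac13\ne\kappa(I)$: the supremum sees the rare $t$ at which all the $w_i$ that matter equal $1$, and an $L_p$ norm with finite $p$ does not.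

\begin{thebibliography}{9}
\bibitem{KP} Ralph Kritzinger, Friedrich Pillichshammer, \emph{Lower bounds on the $L_p$ discrepancy of digital NUT sequences}, arXiv:1904.01433 (2019).
\end{thebibliography}
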